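\title{The first tight Hilbert coefficient detects $F$-rationality}

\begin{abstract}
Let $R$ be an excellent local ring of prime characteristic whose completion is reduced and satisfies Serre's condition $(S_2)$. We prove a conjecture of Huneke: if the first tight Hilbert coefficient $e_1^*(Q)$ vanishes for one parameter ideal $Q$, then $R$ is $F$-rational, and then $e_1^*$ vanishes for every parameter ideal. If the completion is only reduced and equidimensional, then $e_1^*(Q)\ge 0$, with equality exactly when the local factors of the $S_2$-ification of the completion are $F$-rational. Both results follow from a theorem that does not involve the characteristic. It concerns the filtration of $R$ contracted from a module, not necessarily finitely generated, on which the parameters form a regular sequence. The proof cuts down to dimension two, counts lengths on a Cohen--Macaulay module there, and lifts the result through local cohomology.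
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(R,\mathfrak m)$ be a Noetherian local ring of dimension $d\ge1$ and prime characteristic $p>0$, and let $R^\circ$ be the set of elements of $R$ that lie in no minimal prime. For an ideal $I$ and a power $q=p^e$, let $I^{[q]}$ be the ideal generated by the $q$-th powers of the elements of $I$. The \emph{tight closure} of $I$ is
\[
I^*=\{x\in R:\ \text{there is } c\in R^\circ \text{ with } cx^q\in I^{[q]} \text{ for all } q=p^e\gg0\}.
\]
It is an ideal containing $I$. Its elements are those that lie in $I$ up to one fixed multiplier $c$, along all large powers of the Frobenius map. A \emph{parameter ideal} is an ideal generated by a system of parameters, and $R$ is \emph{$F$-rational} if $Q^*=Q$ for every parameter ideal $Q$.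

$F$-rationality is a condition on infinitely many ideals. We ask whether it can be read off from one integer attached to one parameter ideal. Assume that $R$ is excellent and that its completion $\widehat R$ is reduced, and let $Q$ be a parameter ideal. For $n\gg0$ the length of $R/(Q^{n+1})^*$ is a polynomial in $n$ of degree $d$ (Lemma~\ref{lem:completion-tc}), and the \emph{tight Hilbert coefficients} $e_0^*(Q),\dots,e_d^*(Q)$ are the integers defined by
\[
\ell\big(R/(Q^{n+1})^*\big)=e_0^*(Q)\binom{n+d}{d}-e_1^*(Q)\binom{n+d-1}{d-1}+\cdots+(-1)^de_d^*(Q)\qquad(n\gg0).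
\]
The leading coefficient $e_0^*(Q)$ is the multiplicity $e(Q,R)$, so it does not depend on tight closure at all. The first coefficient that can depend on it is $e_1^*(Q)$.

Suppose first that $R$ is Cohen--Macaulay. Then the associated graded ring of $Q$ is the polynomial ring $(R/Q)[T_1,\dots,T_d]$, and $\ell(R/Q^{n+1})=e(Q,R)\binom{n+d}{d}$ with no further terms. From $cz^q\in Q^{[q]}$ and $y\in Q^n$ we get $c(yz)^q\in (Q^{n+1})^{[q]}$, so $Q^nQ^*\subseteq (Q^{n+1})^*$. The quotient $Q^nQ^*/Q^{n+1}$ is the degree $n$ part of $(Q^*/Q)[T_1,\dots,T_d]$ and has length $\ell(Q^*/Q)\binom{n+d-1}{d-1}$. Hence $e_1^*(Q)\ge \ell(Q^*/Q)$, and $e_1^*(Q)=0$ forces $Q^*=Q$.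

\begin{example}[the cusp]\label{ex:cusp}
Let $k$ be a field of characteristic $p$, $R=k[[t^2,t^3]]$ and $Q=(t^2)$. Then $(Q^n)^*=t^{2n}k[[t]]$ for $n\ge1$. Indeed, if $c\ne0$ and $cf^q\in t^{2nq}R$ for $q\gg0$, then $\operatorname{ord}c+q\operatorname{ord}f\ge 2nq$, so $\operatorname{ord}f\ge2n$; and if $\operatorname{ord}f\ge 2n$, then $t^2f^q\in t^{2nq}\cdot t^2k[[t]]\subseteq t^{2nq}R$. The classes of $1,t^2,t^3,\dots,t^{2n+1}$ form a basis of $R/(Q^{n+1})^*$, whose length is therefore $2(n+1)-1$. So $e_1^*(Q)=1=\ell(Q^*/Q)$, with $Q^*/Q$ spanned by $t^3$.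
\end{example}

When $R$ is not Cohen--Macaulay, the function $\ell(R/Q^{n+1})$ has a term of degree $d-1$ of its own, and this term may cancel the contribution of tight closure. It does so in the following ring.

\begin{example}[two planes meeting in a point]\label{ex:planes}
Let $S=k[[x,y]]\times k[[u,v]]$ and let $R\subseteq S$ be the ring of pairs with equal constant terms, so that $R\cong k[[x,y,u,v]]/\big((x,y)\cap(u,v)\big)$. It is complete, reduced and equidimensional of dimension $2$. Its maximal ideal $\mathfrak m=(x,y)\times(u,v)$ is also an ideal of $S$, and $S/R\cong k$. Let $Q=(a,b)$ with $a=(x,u)$, $b=(y,v)$. Then $Q^nS=(x,y)^n\times(u,v)^n=\mathfrak m^n$ for $n\ge1$.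

We claim that $(Q^n)^*=\mathfrak m^n$. An element $c\in R^\circ$ has two nonzero components, so comparing orders of power series in each component, as for the cusp, gives $(Q^n)^*\subseteq \mathfrak m^n$. Conversely, $f\in Q^nS$ gives $f^q\in (Q^n)^{[q]}S$, and $a\in R^\circ$ satisfies $aS\subseteq R$, so $af^q\in (Q^n)^{[q]}$. Therefore
\[
\ell\big(R/(Q^{n+1})^*\big)=\ell(S/\mathfrak m^{n+1})-\ell(S/R)=2\tbinom{n+2}{2}-1 ,
\]
and $e_1^*(Q)=0$. But $Q^*=\mathfrak m\ne Q$, so $R$ is not $F$-rational.

To see the cancellation, note that $Q^{n+1}\supseteq \mathfrak mQ^{n+1}=\mathfrak m^{n+2}$ and that $Q^{n+1}/\mathfrak m^{n+2}$ has the basis $a^ib^j$, $i+j=n+1$, while $\mathfrak m^{n+1}/\mathfrak m^{n+2}$ has dimension $2(n+2)$. So $\ell\big((Q^{n+1})^*/Q^{n+1}\big)=n+2$ and $\ell(R/Q^{n+1})=2\binom{n+2}2+(n+1)$. The excess $n+1$, which is present because $R$ is not Cohen--Macaulay, is removed by tight closure.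
\end{example}

In this example $R$ differs from the ring $S$ by a module of dimension at most $d-2$, and such a module changes lengths by $O(n^{d-2})$, which is too little to affect $e_1^*$. It is natural to guess that this is the only way in which $e_1^*(Q)=0$ can hide a singularity, and that Serre's condition $(S_2)$, which the ring of Example~\ref{ex:planes} fails, is the right hypothesis. We take the following statement from \cite{HLQ}.

\begin{quote}
\textbf{Conjecture} (Huneke). Let $R$ be an excellent local ring of characteristic $p>0$ such that $\widehat R$ is reduced and satisfies $(S_2)$. If $e_1^*(Q)=0$ for some (and hence for all) parameter ideal $Q$, then $R$ is $F$-rational.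
\end{quote}

The conjecture is known to hold when $R$ is Cohen--Macaulay and when $R$ is tight Buchsbaum, a notion that we do not need, and the inequality $e_1^*(Q)\ge0$ is known under mild assumptions. We prove the conjecture in general; the proof uses none of these results.

\begin{theorem}\label{thm:main}
Let $R$ be an excellent local ring of characteristic $p>0$ and dimension $d\ge1$ such that $\widehat R$ is reduced and satisfies $(S_2)$. The following are equivalent:
\begin{enumerate}
\item[(i)] $e_1^*(Q)=0$ for some parameter ideal $Q$;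
\item[(ii)] $e_1^*(Q)=0$ for all parameter ideals $Q$;
\item[(iii)] $R$ is $F$-rational.
\end{enumerate}
\end{theorem}

Without $(S_2)$ the coefficient $e_1^*$ still has a precise meaning. Let $A$ be a complete, reduced, equidimensional local ring with total ring of fractions $\mathcal K$. Its \emph{$S_2$-ification} is the set of $f\in\mathcal K$ such that the ideal $A:_Af=\{a\in A: af\in A\}$ has height at least $2$, the unit ideal having height $\infty$. It is a finite product of complete local rings (Section~\ref{sec:final}), which we call its local factors. In Example~\ref{ex:planes} it contains $S$, because $\mathfrak mS\subseteq R$, and it equals $S$, because it is integral over $R$ and $S$ is integrally closed in $\mathcal K$.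

\begin{theorem}\label{thm:noS2}
Let $R$ be an excellent local ring of characteristic $p>0$ and dimension $d\ge1$ such that $\widehat R$ is reduced and equidimensional. Then $e_1^*(Q)\ge0$ for all parameter ideals $Q$, and the following are equivalent:
\begin{enumerate}
\item[(i)] $e_1^*(Q)=0$ for some parameter ideal $Q$;
\item[(ii)] $e_1^*(Q)=0$ for all parameter ideals $Q$;
\item[(iii)] every local factor of the $S_2$-ification of $\widehat R$ is $F$-rational;
\item[(iv)] $\widehat R$ satisfies $(R_1)$ and every local factor of its normalization is $F$-rational.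
\end{enumerate}
\end{theorem}

The characteristic enters in one way only. For complete $R$ there is an $R$-algebra $B$, far from finitely generated, on which every system of parameters is a regular sequence and for which $(Q^n)^*=Q^nB\cap R$ (Proposition~\ref{prop:plus}). Everything else is contained in the next theorem, in which $B$ is only a module. We write $H^i_{\mathfrak m}$ for local cohomology and $R[Qt]=\bigoplus_n Q^nt^n$ for the Rees algebra. A regular sequence $x_1,\dots,x_d$ on $B$ is required to satisfy $(x_1,\dots,x_d)B\neq B$.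

\begin{theorem}\label{thm:A}
Let $(R,\mathfrak m)$ be a homomorphic image of a regular local ring, of dimension $d\ge1$, satisfying $(S_2)$. Let $Q=(x_1,\dots,x_d)$ be a parameter ideal and let $\varphi\colon R\to B$ be an $R$-linear map to a module $B$, not necessarily finitely generated, on which $x_1,\dots,x_d$ is a regular sequence. Put $I_n=\varphi^{-1}(Q^nB)$, and assume that $\bigoplus_{n\ge0}I_nt^n$ is a finite module over $R[Qt]$. For $n\gg0$ write
\[
\ell(R/I_{n+1})=e_0\binom{n+d}{d}-e_1\binom{n+d-1}{d-1}+\cdots .
\]
Then $e_0=e(Q,R)$ and $e_1\ge0$. Moreover, $e_1=0$ if and only if $R$ is Cohen--Macaulay and $H^d_{\mathfrak m}(R)\to H^d_{\mathfrak m}(B)$ is injective. In that case $I_n=Q^n$ for all $n$, and $\varphi^{-1}(Q'B)=Q'$ for every parameter ideal $Q'$ of $R$.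
\end{theorem}

The injectivity on $H^d_{\mathfrak m}$ does not mention $Q$. This is how information about one parameter ideal spreads to all of them.

Section~\ref{sec:CM} proves Theorem~\ref{thm:A} for Cohen--Macaulay rings, which covers $d\le2$. Section~\ref{sec:three} shows in dimension three how $e_1=0$ forces $R$ to be Cohen--Macaulay, and it isolates the properties of a hyperplane section that the argument needs. These are established in Sections~\ref{sec:cut} and~\ref{sec:sigma}, and Section~\ref{sec:proofA} completes the proof. Sections~\ref{sec:tc} and~\ref{sec:final} return to tight closure.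

\section{Conventions and standard facts}\label{sec:prelim}

Local rings are Noetherian. Modules need not be finitely generated. In this section $(A,\mathfrak n)$ is a local ring of dimension $s$ and $\mathfrak q=(x_1,\dots,x_s)$ is a parameter ideal. For $b\in\mathbb Z_{\ge0}^s$ we write $x^b=x_1^{b_1}\cdots x_s^{b_s}$ and $|b|=\sum b_i$. A sequence $y_1,\dots,y_r$ in $A$ is \emph{$M$-regular} if each $y_i$ acts injectively on $M/(y_1,\dots,y_{i-1})M$ and $(y_1,\dots,y_r)M\ne M$. A ring satisfies $(S_2)$ if $\operatorname{depth}A_{\mathfrak p}\ge\min(2,\dim A_{\mathfrak p})$ for all primes $\mathfrak p$, and $(R_1)$ if $A_{\mathfrak p}$ is regular whenever $\dim A_{\mathfrak p}\le1$. A local ring of dimension at most $2$ with $(S_2)$ is Cohen--Macaulay.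

\subsection*{Local cohomology}
We write $H^i(M)$ for $H^i_{\mathfrak n}(M)$. If $M$ is a module over a quotient $A/\mathfrak a$, then $H^i(M)$ is the same over $A$ and over $A/\mathfrak a$. We use the following facts.
\begin{itemize}
\item Each element of $H^i(M)$ is killed by a power of $\mathfrak n$. So a nonzero submodule of $H^i(M)$ contains a nonzero element killed by $\mathfrak n$, and if some $y\in\mathfrak n$ acts injectively on $H^i(M)$, then $H^i(M)=0$. We call this the \emph{torsion argument}.
\item If $M$ has finite length, then $H^0(M)=M$ and $H^i(M)=0$ for $i>0$. If $M$ is finitely generated, then $H^0(M)$ has finite length.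
\item If $M\ne0$ is finitely generated, then $\operatorname{depth}M$ is the least $i$ with $H^i(M)\ne0$. If $M$ is Cohen--Macaulay of dimension $s$, then every system of parameters of $A$ is $M$-regular.
\item With $x=x_1\cdots x_s$, the \v{C}ech complex identifies $H^s(M)$, naturally in $M$, with the cokernel of $\bigoplus_iM_{x/x_i}\to M_x$.
\end{itemize}

\begin{lemma}\label{lem:vanish}
If $y_1,\dots,y_r\in\mathfrak n$ is an $M$-regular sequence, then $H^i(M)=0$ for $i<r$.
\end{lemma}

\begin{proof}
Induct on $r$. The sequence $0\to M\xrightarrow{y_1}M\to M/y_1M\to0$ gives an exact sequence $H^{i-1}(M/y_1M)\to H^i(M)\xrightarrow{y_1}H^i(M)$. For $i<r$ the left term is zero, by induction or because $i=0$. The torsion argument applies.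
\end{proof}

\begin{lemma}\label{lem:colon}
Let $M$ be an $A$-module such that, for all $i$ and all positive exponents $a_j$, the element $x_i$ acts injectively on $M/(x_j^{a_j}:j\ne i)M$. If $a_1,\dots,a_s\ge1$, $z\in M$ and $x_1^{a_1-1}\cdots x_s^{a_s-1}z\in(x_1^{a_1},\dots,x_s^{a_s})M$, then $z\in\mathfrak qM$.
\end{lemma}

\begin{proof}
Put $u=x_2^{a_2-1}\cdots x_s^{a_s-1}z$. There is $v\in M$ with $x_1^{a_1-1}(u-x_1v)\in(x_2^{a_2},\dots,x_s^{a_s})M$. By hypothesis $u-x_1v\in (x_2^{a_2},\dots,x_s^{a_s})M$, that is, $u\in(x_1,x_2^{a_2},\dots,x_s^{a_s})M$. This is the original assumption with $a_1$ replaced by $1$. Doing the same for $x_2,\dots,x_s$ in turn reduces all exponents to $1$.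
\end{proof}

The hypothesis holds if every system of parameters of $A$ is $M$-regular, because the $x_j^{a_j}$ with $j\ne i$, followed by $x_i$, form a system of parameters.

\subsection*{Quasi-regular modules}
Let $D$ be an $A$-module, $E=D/\mathfrak qD$ and $\operatorname{gr}_{\mathfrak q}(D)=\bigoplus_n\mathfrak q^nD/\mathfrak q^{n+1}D$. We call $D$ \emph{quasi-regular} (for $\mathfrak q$) if $E\ne0$ and the natural surjection $E[T_1,\dots,T_s]\to\operatorname{gr}_{\mathfrak q}(D)$, which sends $\bar eT^b$ to the class of $x^be$, is an isomorphism. This does not depend on the choice of $s$ generators of $\mathfrak q$. Indeed, $\mathfrak q$ has height $s$, so any $s$ generators are minimal generators; two choices differ by an invertible matrix over $A$, and the corresponding linear substitution is an isomorphism of polynomial modules compatible with the two surjections. If $x_1,\dots,x_s$ is $D$-regular, then $D$ is quasi-regular \cite[Theorem~16.2]{Mat}.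

\subsection*{Multiplicities and stable filtrations}
For a finitely generated module $M$ we have $\ell(M/\mathfrak q^nM)=O(n^{\dim M})$, and $e(\mathfrak q,M)=\lim_n s!\,\ell(M/\mathfrak q^nM)/n^s$ is additive on short exact sequences. If $C$ is finitely generated and Cohen--Macaulay of dimension $s$, then $C$ is quasi-regular; as there are $\binom{n+s}{s}$ monomials of degree at most $n$ in $s$ variables,
\begin{equation}\label{eq:CMlength}
\ell(C/\mathfrak q^{n+1}C)=\ell(C/\mathfrak qC)\binom{n+s}{s},\qquad e(\mathfrak q,C)=\ell(C/\mathfrak qC).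
\end{equation}

A \emph{$\mathfrak q$-stable filtration} of $A$ is a decreasing chain $J=(J_n)_{n\ge0}$ of ideals with $J_0=A$ and $\mathfrak qJ_n\subseteq J_{n+1}$ for all $n$, with equality for $n\gg0$. Equality holds for $n\ge n_0$ as soon as $\bigoplus J_nt^n$ is generated over $A[\mathfrak qt]$ in degrees at most $n_0$. In particular the ideals $I_n$ of Theorem~\ref{thm:A} form a $Q$-stable filtration.

\begin{lemma}\label{lem:stable}
Let $s\ge1$ and let $J$ be a $\mathfrak q$-stable filtration of $A$. Then $\operatorname{gr}_J(A)=\bigoplus J_n/J_{n+1}$ is a finite graded module over $(A/\mathfrak q)[T_1,\dots,T_s]$, with $T_i$ acting as $x_i$. For $n\gg0$,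
\[
\ell(A/J_{n+1})=e_0(J)\binom{n+s}{s}-e_1(J)\binom{n+s-1}{s-1}+\cdots+(-1)^se_s(J)
\]
with integers $e_i(J)$, and $e_0(J)=e(\mathfrak q,A)$.
\end{lemma}

\begin{proof}
Let $J_{n+1}=\mathfrak qJ_n$ for $n\ge n_0$. Each $J_n/J_{n+1}$ is finitely generated and killed by $\mathfrak q$, and those with $n\le n_0$ generate $\operatorname{gr}_J(A)$. Since $A/\mathfrak q$ is Artinian, $\ell(J_n/J_{n+1})$ is a polynomial in $n$ for $n\gg0$, and hence so is the sum $\ell(A/J_{n+1})$. For $n\ge n_0$ we have $\mathfrak q^n\subseteq J_n=\mathfrak q^{n-n_0}J_{n_0}\subseteq\mathfrak q^{n-n_0}$, so the leading term is $e(\mathfrak q,A)n^s/s!$.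
\end{proof}

This gives the assertion $e_0=e(Q,R)$ of Theorem~\ref{thm:A}.

\section{Counting on a Cohen--Macaulay module}\label{sec:CM}

The computation made in the introduction for Cohen--Macaulay rings works for any Cohen--Macaulay module $C$ that maps to $B$. We need this generality because the two-dimensional rings met below are not Cohen--Macaulay and will be replaced by Cohen--Macaulay modules.

\begin{lemma}\label{lem:count}
Let $(A,\mathfrak n)$ be local of dimension $s\ge1$, $\mathfrak q=(x_1,\dots,x_s)$ a parameter ideal, $C$ a finitely generated Cohen--Macaulay $A$-module of dimension $s$, and $\psi\colon C\to D$ an $A$-linear map. Let $K=\ker(C/\mathfrak qC\to D/\mathfrak qD)$.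
\begin{enumerate}
\item[(a)] For all $n\ge0$, \ $\ell\big(C/\psi^{-1}(\mathfrak q^{n+1}D)\big)\le\ell(C/\mathfrak qC)\binom{n+s}{s}-\ell(K)\binom{n+s-1}{s-1}$.
\item[(b)] If $D$ is quasi-regular and $K=0$, then $\psi^{-1}(\mathfrak q^nD)=\mathfrak q^nC$ for all $n$.
\item[(c)] If $x_1,\dots,x_s$ is $D$-regular, then $K=0$ if and only if $H^s(C)\to H^s(D)$ is injective.
\end{enumerate}
\end{lemma}

\begin{proof}
We identify $\operatorname{gr}_{\mathfrak q}(C)$ with $(C/\mathfrak qC)[T_1,\dots,T_s]$.

(a) Let $C_1=\psi^{-1}(\mathfrak qD)$. Then $C_1\supseteq\mathfrak qC$ and $K=C_1/\mathfrak qC$. We have $\psi^{-1}(\mathfrak q^{n+1}D)\supseteq\mathfrak q^nC_1\supseteq\mathfrak q^{n+1}C$, and $\mathfrak q^nC_1/\mathfrak q^{n+1}C$ is the degree $n$ part of $K[T_1,\dots,T_s]$, of length $\ell(K)\binom{n+s-1}{s-1}$. Subtract this from \eqref{eq:CMlength}.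

(b) The map $\operatorname{gr}_{\mathfrak q}(C)\to\operatorname{gr}_{\mathfrak q}(D)$ is $(C/\mathfrak qC)[T]\to(D/\mathfrak qD)[T]$, which is injective. Induct on $n$. If $\psi^{-1}(\mathfrak q^nD)=\mathfrak q^nC$ and $\psi(z)\in\mathfrak q^{n+1}D$, then $z\in\mathfrak q^nC$ and the class of $z$ in $\operatorname{gr}_{\mathfrak q}(C)_n$ maps to zero, so $z\in\mathfrak q^{n+1}C$.

(c) Let $M$ be $C$ or $D$, and put $M_j=M/(x_1,\dots,x_j)M$ for $0\le j\le s$. By Lemma~\ref{lem:vanish}, $H^{s-j}(M_{j-1})=0$, so the sequence $0\to M_{j-1}\xrightarrow{x_j}M_{j-1}\to M_j\to0$ gives an injection $H^{s-j}(M_j)\to H^{s-j+1}(M_{j-1})$ whose image is the annihilator of $x_j$. By induction on $j$, the composite $H^{s-j}(M_j)\to H^s(M)$ is injective with image the annihilator of $(x_1,\dots,x_j)$. Since $M_s=M/\mathfrak qM$ is killed by a power of $\mathfrak n$, it equals $H^0(M_s)$. We obtain isomorphisms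
\[
C/\mathfrak qC\cong 0:_{H^s(C)}\mathfrak q,\qquad D/\mathfrak qD\cong 0:_{H^s(D)}\mathfrak q,
\]
which are compatible with $\psi$ because connecting maps are natural. Thus $K$ is the set of elements of $Z=\ker(H^s(C)\to H^s(D))$ killed by $\mathfrak q$. If $Z=0$, then $K=0$. If $Z\ne0$, then $Z$ contains a nonzero element killed by $\mathfrak n$, and $K\ne0$.
\end{proof}

\begin{proposition}\label{prop:CM}
Theorem~\ref{thm:A} holds when $R$ is Cohen--Macaulay. In particular it holds for $d\le2$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:count} with $C=R$, $D=B$; here $K=I_1/Q$ and $\ell(R/Q)=e(Q,R)=e_0$. Part (a) gives $-e_1\binom{n+d-1}{d-1}+\varepsilon(n)\le-\ell(K)\binom{n+d-1}{d-1}$ for $n\gg0$, where $\varepsilon$ is a polynomial of degree at most $d-2$, and $\varepsilon=0$ if $d=1$. Hence $e_1\ge\ell(K)\ge0$. If $e_1=0$, then $K=0$, and $H^d(R)\to H^d(B)$ is injective by (c). Conversely, if this map is injective, then $K=0$ by (c), $I_n=Q^n$ by (b), and $e_1=0$ by \eqref{eq:CMlength}.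

Assume now that the map is injective. Let $Q'=(x_1',\dots,x_d')$ be a parameter ideal and $x'=x_1'\cdots x_d'$; we do not assume that $x_1',\dots,x_d'$ is $B$-regular. The inclusion $Q'\subseteq\varphi^{-1}(Q'B)$ holds because $\varphi$ is linear. Let $\varphi(r)=\sum x_i'b_i$. Compute $H^d$ by the \v{C}ech complex on $x_1',\dots,x_d'$. The fraction $x'_ib_i/x'$ comes from $B_{x'/x'_i}$, so the class of $\varphi(r)/x'$ in $H^d(B)$ is zero. By injectivity the class of $r/x'$ in $H^d(R)$ is zero: there are $k\ge1$ and $r_i\in R$ with $r/x'=\sum_i r_i/(x'/x'_i)^k$ in $R_{x'}$. Since $x'$ is a nonzerodivisor on $R$, this says $x'^{\,k-1}r=\sum r_ix_i'^{\,k}$ in $R$, and Lemma~\ref{lem:colon} gives $r\in Q'$.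
\end{proof}

What remains of Theorem~\ref{thm:A} is the following statement, whose proof occupies Sections~\ref{sec:three} to~\ref{sec:proofA}.

\begin{proposition}\label{prop:high}
In the situation of Theorem~\ref{thm:A}, let $d\ge3$. Then $e_1\ge0$, and if $e_1=0$, then $R$ is Cohen--Macaulay.
\end{proposition}

Indeed, if $e_1=0$, then $R$ is Cohen--Macaulay by Proposition~\ref{prop:high} or because $d\le2$, and all other assertions follow from Proposition~\ref{prop:CM}.

\section{How $e_1$ sees $H^2$: dimension three}\label{sec:three}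

A length count needs a Cohen--Macaulay module, and a ring $R$ of dimension $d\ge3$ does not offer one. In dimension two there is a canonical one, provided that $H^1$ has finite length. For an $A$-module $M$ let $\widetilde M=\varinjlim_k\operatorname{Hom}_A(\mathfrak n^k,M)$ be the \emph{ideal transform}. By \cite[\S2.2]{BS} there is an exact sequence, natural in $M$,
\begin{equation}\label{eq:transform}
0\to H^0(M)\to M\to\widetilde M\to H^1(M)\to0,
\end{equation}
with $H^0(\widetilde M)=H^1(\widetilde M)=0$, and $M\to\widetilde M$ induces an isomorphism on $H^2$.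

\begin{lemma}\label{lem:dimtwo}
Let $(A,\mathfrak n)$ be local of dimension $2$ with $\ell(H^1(A))<\infty$. Let $\mathfrak q=(x_1,x_2)$ be a parameter ideal and $\varphi\colon A\to D$ an $A$-linear map such that $x_1,x_2$ is $D$-regular. There is an integer $\kappa\ge0$ such that
\[
\ell\big(A/\varphi^{-1}(\mathfrak q^{n+1}D)\big)\le e(\mathfrak q,A)\tbinom{n+2}2-\kappa\,(n+1)\qquad(n\ge0),
\]
and such that $\kappa=0$ implies that $H^2(A)\to H^2(D)$ is injective.
\end{lemma}

\begin{proof}
Let $C=\widetilde A$. By \eqref{eq:transform} the map $\eta\colon A\to C$ has kernel and cokernel of finite length. So $C$ is finitely generated of dimension $2$ and $e(\mathfrak q,C)=e(\mathfrak q,A)$. Since $H^0(C)=H^1(C)=0$, it is Cohen--Macaulay, and $\ell(C/\mathfrak qC)=e(\mathfrak q,A)$ by \eqref{eq:CMlength}. By Lemma~\ref{lem:vanish}, $H^0(D)=H^1(D)=0$, so $D\to\widetilde D$ is an isomorphism, and naturality of \eqref{eq:transform} gives $\psi\colon C\to D$ with $\psi\eta=\varphi$. Let $K=\ker(C/\mathfrak qC\to D/\mathfrak qD)$ and $\kappa=\ell(K)$. The map $\eta$ induces an injection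 $A/\varphi^{-1}(\mathfrak q^{n+1}D)\to C/\psi^{-1}(\mathfrak q^{n+1}D)$, so the inequality is Lemma~\ref{lem:count}(a). If $\kappa=0$, then $H^2(A)\cong H^2(C)\to H^2(D)$ is injective by Lemma~\ref{lem:count}(c).
\end{proof}

The conclusion concerns the top cohomology $H^2$ of a two-dimensional ring. The next lemma turns it into the vanishing of $H^2$ of a ring of which $A$ is a hyperplane section.

\begin{lemma}\label{lem:lift}
Let $(A,\mathfrak n)$ be local and let $y\in\mathfrak n$ be such that $0:_Ay$ has finite length.
\begin{enumerate}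
\item[(a)] For $i\ge1$ there is an exact sequence
\[
H^i(A)\xrightarrow{y}H^i(A)\to H^i(A/yA)\to H^{i+1}(A)\xrightarrow{y}H^{i+1}(A).
\]
\item[(b)] Let $\varphi\colon A\to D$ be $A$-linear with $H^2(D)=0$. If $H^2(A)$ has finite length and $H^2(A/yA)\to H^2(D/yD)$ is injective, then $H^2(A)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $L=0:_Ay$. Since $H^i(L)=0$ for $i\ge1$, the map $A\to A/L$ induces isomorphisms on $H^i$ for $i\ge1$. Use them in the long exact sequence of $0\to A/L\xrightarrow{y}A\to A/yA\to0$, and note that the composite $A\to A/L\xrightarrow{y}A$ is multiplication by $y$.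

(b) The composite $H^2(A)\to H^2(A/yA)\to H^2(D/yD)$ factors through $H^2(D)=0$. Its second map is injective, so its first map is zero. By (a), $H^2(A)=yH^2(A)$, and Nakayama's lemma gives $H^2(A)=0$.
\end{proof}

Now let $R,Q,\varphi,B$ be as in Theorem~\ref{thm:A} with $d=3$. By $(S_2)$ we have $H^0(R)=H^1(R)=0$, so $H^2(R)$ is the only obstruction to the Cohen--Macaulay property. Local duality shows that it has finite length (Lemma~\ref{lem:S2}), and $H^2(B)=0$ by Lemma~\ref{lem:vanish}. For $y\in Q$ put $\bar R=R/yR$, $\bar B=B/yB$, and let $\bar\varphi\colon\bar R\to\bar B$ be the induced map. Suppose that $y$ is a nonzerodivisor on $R$ with the following properties.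
\begin{enumerate}
\item[(W1)] $Q=(y,y',y'')$ and $y',y''$ is $\bar B$-regular.
\item[(W2)] $\ell(\bar R/I_{n+1}\bar R)=\ell(R/I_{n+1})-\ell(R/I_n)+c$ for $n\gg0$, with a constant $c$.
\item[(W3)] The lengths of $\bar\varphi^{-1}(Q^n\bar B)/I_n\bar R$ are bounded.
\end{enumerate}
By Lemma~\ref{lem:lift}(a) and $H^1(R)=0$, the module $H^1(\bar R)$ embeds in $H^2(R)$ and so has finite length. By (W2) and Pascal's rule, $\ell(\bar R/I_{n+1}\bar R)=e_0\binom{n+2}2-e_1(n+1)+O(1)$, and $e_0=e(Q,\bar R)$ by Lemma~\ref{lem:stable}. By (W3) and Lemma~\ref{lem:dimtwo}, the same length is at most $e_0\binom{n+2}{2}-\kappa(n+1)+O(1)$. Hence $e_1\ge\kappa\ge0$. If $e_1=0$, then $H^2(\bar R)\to H^2(\bar B)$ is injective, $H^2(R)=0$ by Lemma~\ref{lem:lift}(b), and $R$ is Cohen--Macaulay.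

In short: the quotient $H^2(R)/yH^2(R)$ embeds in the top cohomology of $\bar R$ and dies in $H^2(\bar B)$, so a nonzero $H^2(R)$ makes $\kappa$ positive. The argument also shows why we stop in dimension two. One more cut would leave a polynomial of degree one, whose constant term $-e_1$ is spoiled by the constants in (W2) and (W3).

Three difficulties remain. First, $B$ is not finitely generated, and a general $y\in Q$ need not satisfy (W1). Second, the filtration $I_n\bar R$ has no reason to equal the filtration contracted from $\bar B$, so the hypotheses of Theorem~\ref{thm:A} do not pass to $\bar R$; we need a weaker condition that does pass and that implies (W3). Third, for $d>3$ we must cut $d-2$ times, the intermediate rings lose $(S_2)$, and we must still know that their $H^1$ and $H^2$ have finite length. Section~\ref{sec:cut} deals with the first two points and Section~\ref{sec:sigma} with the third.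

\section{Cutting by a general parameter}\label{sec:cut}

Throughout this section $(A,\mathfrak n)$ is local of dimension $s\ge1$ with residue field $k$, and $\mathfrak q$ is a parameter ideal.

\subsection*{Complete quasi-regular modules}
For a module that is not finitely generated, regularity of a sequence depends on the generators chosen. Let $A=k[[x,y]]$ and $D=A\oplus\bigoplus_{a\in k}\big(A/(y-ax)\big)_x$. The element $x$ acts bijectively on each summand $(A/(y-ax))_x$, so $x,y$ is $D$-regular with $D/xD=A/xA$. But every linear form $\alpha x+\beta y$ with $\beta\ne0$ is a zerodivisor on $D$. The offending summands $N$ satisfy $N=(x,y)N$ and disappear on completion, and completion does not change any of the quotients $D/\mathfrak q^nD$. We call $D$ \emph{complete} if $D\to\widehat D=\varprojlim D/\mathfrak q^nD$ is an isomorphism, that is, if $\bigcap_n\mathfrak q^nD=0$ and $\mathfrak q$-adic Cauchy sequences converge.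

\begin{lemma}\label{lem:hat}
For every $A$-module $D$ we have $\widehat D/\mathfrak q^n\widehat D=D/\mathfrak q^nD$ for all $n$. Hence $\widehat D$ is complete and $\operatorname{gr}_{\mathfrak q}(\widehat D)=\operatorname{gr}_{\mathfrak q}(D)$.
\end{lemma}

\begin{proof}
The projection $\widehat D\to D/\mathfrak q^nD$ is onto and kills $\mathfrak q^n\widehat D$. An element $z$ of its kernel is a sum $\sum_{m\ge n}w_m$ with $w_m\in\mathfrak q^mD$. Let $\mathfrak q=(x_1,\dots,x_s)$ and write $w_m=\sum_{|b|=n}x^bw_{m,b}$ with $w_{m,b}\in\mathfrak q^{m-n}D$. The series $\sum_mw_{m,b}$ converge in $\widehat D$, and $z=\sum_{|b|=n}x^b\sum_mw_{m,b}\in\mathfrak q^n\widehat D$.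
\end{proof}

\begin{lemma}\label{lem:complete}
Let $D$ be complete and quasi-regular, $E=D/\mathfrak qD$, and let $x_1,\dots,x_s$ be any $s$ generators of $\mathfrak q$. Then $x_1$ is a nonzerodivisor on $D$, the module $\bar D=D/x_1D$ is complete, and $\operatorname{gr}_{\mathfrak q}(\bar D)=E[T_1,\dots,T_s]/T_1E[T_1,\dots,T_s]$, so that $\bar D$ is quasi-regular over $A/x_1A$. Consequently $x_1,\dots,x_s$ is $D$-regular and $H^i(D)=0$ for $i<s$.
\end{lemma}

\begin{proof}
We first show that
\begin{equation}\label{eq:AR}
x_1z\in\mathfrak q^nD\ \Longrightarrow\ z\in\mathfrak q^{n-1}D\qquad(n\ge1).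
\end{equation}
Suppose $z\in\mathfrak q^mD$ with $m<n-1$. Then $x_1z\in\mathfrak q^{m+2}D$, so $T_1$ kills the class of $z$ in $\operatorname{gr}_{\mathfrak q}(D)_m=E[T]_m$. This class is therefore zero, and $z\in\mathfrak q^{m+1}D$. Starting from $m=0$ we reach $m=n-1$. Since $\bigcap\mathfrak q^nD=0$, \eqref{eq:AR} shows that $x_1$ is a nonzerodivisor. It also gives $x_1D\cap\mathfrak q^nD=x_1\mathfrak q^{n-1}D$.

Let $z\in\bigcap_n(x_1D+\mathfrak q^nD)$, say $z-x_1m_n\in\mathfrak q^nD$. Then $x_1(m_n-m_{n+1})\in\mathfrak q^nD$, so $m_n-m_{n+1}\in\mathfrak q^{n-1}D$ by \eqref{eq:AR}. Thus $m_n$ converges to some $m\in D$, and $z=x_1m$. So $\bigcap\mathfrak q^n\bar D=0$. A sequence in $\bar D$ whose $n$-th successive difference lies in $\mathfrak q^n\bar D$ lifts, term by term, to a sequence in $D$ with the same property; the lift converges, and hence so does the given sequence. So $\bar D$ is complete. For $n\ge1$,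
\[
\operatorname{gr}_{\mathfrak q}(\bar D)_n=\frac{\mathfrak q^nD}{\mathfrak q^{n+1}D+(x_1D\cap\mathfrak q^nD)}=\frac{\mathfrak q^nD}{\mathfrak q^{n+1}D+x_1\mathfrak q^{n-1}D}=\big(E[T]/T_1E[T]\big)_n ,
\]
and $\bar D/\mathfrak q\bar D=E$. The ring $A/x_1A$ has dimension $s-1$ and parameter ideal $(x_2,\dots,x_s)$, so we can iterate. The resulting sequence is regular because $E\ne0$, and Lemma~\ref{lem:vanish} gives the vanishing.
\end{proof}

\subsection*{Admissible filtrations}
The filtration $I_n=\varphi^{-1}(Q^nB)$ is characterized by the injectivity of $I_n/I_{n+1}\to Q^nB/Q^{n+1}B$ for all $n$. The condition that survives a general hyperplane section is injectivity for large $n$.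

\begin{definition}\label{def:adm}
Let $\varphi\colon A\to D$ be $A$-linear and $J$ a $\mathfrak q$-stable filtration of $A$. We call $(A,\mathfrak q,\varphi,J)$ \emph{admissible} if $D$ is complete and quasi-regular, $\varphi(J_n)\subseteq\mathfrak q^nD$ for all $n$, and the induced map $\operatorname{gr}_J(A)_n\to\operatorname{gr}_{\mathfrak q}(D)_n$ is injective for $n\gg0$.
\end{definition}

\begin{lemma}\label{lem:bounded}
Let $(A,\mathfrak q,\varphi,J)$ be admissible and $J'_n=\varphi^{-1}(\mathfrak q^nD)\supseteq J_n$. Then $\ell(J'_n/J_n)$ is bounded.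
\end{lemma}

\begin{proof}
Injectivity in degrees $n\ge n_1$ means $J_n\cap J'_{n+1}=J_{n+1}$ for $n\ge n_1$. We claim that $J'_m\cap J_{n_1}=J_m$ for $m\ge n_1$. This holds for $m=n_1$, and if it holds for $m$, then $J'_{m+1}\cap J_{n_1}=J'_{m+1}\cap J'_m\cap J_{n_1}=J'_{m+1}\cap J_m=J_{m+1}$. So $J'_m/J_m$ embeds in $A/J_{n_1}$, which has finite length.
\end{proof}

In the next lemma the length formula holds for every minimal generator $y$ of $\mathfrak q$, because in large degrees $\operatorname{gr}_J(A)$ sits inside a polynomial module. Generality of $y$ is needed to keep the injectivity modulo $y$. That is governed by the cokernel of $\operatorname{gr}_J(A)\to E[T]$, which is not finitely generated and may have infinitely many associated primes. We therefore replace $E$ by a submodule $E_0$ of finite length that contains all the coefficients that occur.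

\begin{lemma}\label{lem:cut}
Let $(A,\mathfrak q,\varphi\colon A\to D,J)$ be admissible and $s\ge2$. There are finitely many proper subspaces of the $k$-vector space $\mathfrak q/\mathfrak n\mathfrak q$ such that the following holds for every $y\in\mathfrak q$ whose image lies in none of them. Put $\bar A=A/yA$, $\bar D=D/yD$, $\bar J_n=J_n\bar A$, and let $\bar\varphi\colon\bar A\to\bar D$ be the induced map. Then $\dim\bar A=s-1$, the ideal $\mathfrak q\bar A$ is a parameter ideal, $(\bar A,\mathfrak q\bar A,\bar\varphi,\bar J)$ is admissible, and there is a constant $c$ with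
\begin{equation}\label{eq:diff}
\ell(\bar A/\bar J_{n+1})=\ell(A/J_{n+1})-\ell(A/J_n)+c\qquad(n\gg0).
\end{equation}
\end{lemma}

\begin{proof}
Let $\mathfrak q=(x_1,\dots,x_s)$, $\mathcal A=(A/\mathfrak q)[T_1,\dots,T_s]$, $\mathcal A_+=(T_1,\dots,T_s)\mathcal A$ and $E=D/\mathfrak qD$. The map $\operatorname{gr}_J(A)\to\operatorname{gr}_{\mathfrak q}(D)=E[T]$ is $\mathcal A$-linear. Fix $n_1$ such that it is injective in degrees $n\ge n_1$, and regard $G=\bigoplus_{n\ge n_1}J_n/J_{n+1}$ as a submodule of $E[T]$. It is a finite graded $\mathcal A$-module by Lemma~\ref{lem:stable}. Let $E_0\subseteq E$ be the $A$-submodule generated by the coefficients of finitely many generators of $G$. Then $G\subseteq E_0[T]$, and $V=E_0[T]/G$ is a finite graded $\mathcal A$-module.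

\emph{The subspaces.} The ideal $\mathfrak n\mathcal A$ is nilpotent, so it lies in every prime of $\mathcal A$, and $\mathcal A/\mathfrak n\mathcal A=k[T]$. Identify $k[T]_1$ with $\mathfrak q/\mathfrak n\mathfrak q$ by $T_i\mapsto x_i$. The associated primes of $V$ are graded and finite in number. If $\mathfrak P$ is one of them and $\mathfrak P\not\supseteq\mathcal A_+$, then $(\mathfrak P/\mathfrak n\mathcal A)_1$ is a proper subspace of $k[T]_1$. We exclude these subspaces and the zero subspace. Let $y=\sum a_ix_i$ avoid them and put $T_y=\sum a_iT_i\in\mathcal A_1$. Then $T_y$ lies in no associated prime of $V$ that does not contain $\mathcal A_+$, and $T_y$ acts on $\operatorname{gr}_J(A)$ and on $\operatorname{gr}_{\mathfrak q}(D)$ as multiplication by $y$. Some $a_i$ is a unit, say $a_1$. Then $\mathfrak q=(y,x_2,\dots,x_s)$, so $\dim\bar A=s-1$, the ideal $\mathfrak q\bar A$ is a parameter ideal, and by Lemma~\ref{lem:complete} the module $\bar D$ is complete and quasi-regular with $\operatorname{gr}_{\mathfrak q}(\bar D)=E[T]/T_yE[T]$. Also $T_y,T_2,\dots,T_s$ are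 variables for $\mathcal A$, so $T_y$ is a nonzerodivisor on $M[T]$ for every $A/\mathfrak q$-module $M$.

\emph{The length formula.} Let $n\ge n_1$, $a\in J_n$ and $ya\in J_{n+2}$. Then $T_y$ kills the class of $a$ in $G_n\subseteq E[T]$, so $a\in J_{n+1}$. Repeating this, we find that $a\in J_{n_1}$ and $ya\in J_{m+1}$ imply $a\in J_m$; thus $(J_{m+1}:y)\cap J_{n_1}=J_m$ for $m\ge n_1$. So $(J_{m+1}:y)/J_m$ is isomorphic to the image of $J_{m+1}:y$ in $A/J_{n_1}$. These images decrease with $m$ inside a module of finite length, so their length is eventually a constant $c$. Now \eqref{eq:diff} follows from the exact sequence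
\[
0\to(J_{n+1}:y)/J_n\to A/J_n\xrightarrow{y}A/J_{n+1}\to\bar A/\bar J_{n+1}\to0 .
\]

\emph{Admissibility.} The filtration $\bar J$ is $\mathfrak q\bar A$-stable and $\bar\varphi(\bar J_n)\subseteq\mathfrak q^n\bar D$, as images of the corresponding relations over $A$. It remains to prove injectivity in large degrees. Let $\Gamma\subseteq V$ be the submodule of elements killed by a power of $\mathcal A_+$. It is finitely generated, hence zero in large degrees. The associated primes of $V/\Gamma$ are those of $V$ that do not contain $\mathcal A_+$, so $T_y$ is a nonzerodivisor on $V/\Gamma$, and $0:_VT_y\subseteq\Gamma$ is zero in large degrees. The snake lemma for multiplication by $T_y$ on $0\to G\to E_0[T]\to V\to0$ gives the exact sequence $0:_VT_y\to G/T_yG\to E_0[T]/T_yE_0[T]$, so the second map is injective in large degrees. The snake lemma for $0\to E_0[T]\to E[T]\to(E/E_0)[T]\to0$ shows that $E_0[T]/T_yE_0[T]\to E[T]/T_yE[T]$ is injective, since $T_y$ is a nonzerodivisor on $(E/E_0)[T]$. Hence $(G/T_yG)_n\to\operatorname{gr}_{\mathfrak q}(\bar D)_n$ is injective for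 $n\gg0$. For $n>n_1$ this map is the composite
\[
\frac{J_n}{J_{n+1}+yJ_{n-1}}\ \longrightarrow\ \frac{J_n}{J_{n+1}+(J_n\cap yA)}=\operatorname{gr}_{\bar J}(\bar A)_n\ \longrightarrow\ \operatorname{gr}_{\mathfrak q}(\bar D)_n ,
\]
whose first arrow is surjective. So the second arrow is injective for $n\gg0$.
\end{proof}

\section{Keeping low cohomology of finite length}\label{sec:sigma}

The modules $H^i(A)$ are not finitely generated, and we measure their size through finitely generated duals. Let $(A,\mathfrak n)$ be a quotient of a regular local ring $\Lambda$ of dimension $\nu$, and put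
\[
\omega^i(A)=\operatorname{Ext}^{\nu-i}_\Lambda(A,\Lambda),
\]
a finitely generated $A$-module. Local duality states that $\omega^i(A)\otimes_\Lambda\widehat\Lambda$ is the Matlis dual $\operatorname{Hom}_\Lambda(H^i(A),E_\Lambda)$, where $E_\Lambda$ is the injective hull of the residue field. So $\omega^i(A)$ is zero, or of finite length, if and only if $H^i(A)$ is.

At the end we need $\omega^1$ and $\omega^2$ of finite length. A hyperplane section builds $\omega^i(A/yA)$ from $\omega^{i+1}(A)/y\omega^{i+1}(A)$, so to control $\omega^2$ after several cuts we must bound the dimension of every $\omega^i$ by a function that grows by one with $i$. We say that $A$ satisfies $(\sigma)$ if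
\[
\dim\omega^i(A)\le\max(0,i-2)\qquad\text{for } 0\le i<\dim A,
\]
the zero module having dimension $-\infty$. Under $(\sigma)$, the module $H^i(A)$ has finite length whenever $i\le2$ and $i<\dim A$.

Recall that a ring is \emph{catenary} if all saturated chains of primes with the same ends have the same length. Quotients of regular local rings are catenary, and by Cohen's structure theorem every complete local ring is such a quotient. In a catenary local ring, $\dim A/P=\operatorname{ht}(\mathfrak p/P)+\dim A/\mathfrak p$ for primes $P\subseteq\mathfrak p$. We also use Hartshorne's connectedness theorem: if a local ring has depth at least $2$, then its punctured spectrum $\operatorname{Spec}A\setminus\{\mathfrak n\}$ is connected.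

\begin{lemma}\label{lem:S2}
\begin{enumerate}
\item[(a)] A catenary local ring satisfying $(S_2)$ is equidimensional.
\item[(b)] A quotient of a regular local ring satisfying $(S_2)$ satisfies $(\sigma)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Induct on $\dim A$. If $\dim A\le1$, then $A$ is Cohen--Macaulay, hence equidimensional. Let $\dim A\ge2$. Then the punctured spectrum $U$ is connected and $\mathfrak n$ is not a minimal prime. Suppose that $A$ is not equidimensional. Let $Z_1$ be the union of the sets $V(P)\cap U$ over the minimal primes $P$ with $\dim A/P=\dim A$, and $Z_2$ the union over the other minimal primes. These are nonempty closed sets covering $U$, so they meet: there are a prime $\mathfrak p\ne\mathfrak n$ and minimal primes $P,P'\subseteq\mathfrak p$ with $\dim A/P\ne\dim A/P'$. The ring $A_{\mathfrak p}$ is catenary, satisfies $(S_2)$ and has smaller dimension, so it is equidimensional and $\operatorname{ht}(\mathfrak p/P)=\operatorname{ht}(\mathfrak p/P')$. Adding $\dim A/\mathfrak p$ gives $\dim A/P=\dim A/P'$, a contradiction.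

(b) Let $i<s=\dim A$ and let $\mathfrak p$ be in the support of $\omega^i(A)$, with preimage $\mathfrak P$ in $\Lambda$. The regular local ring $\Lambda_{\mathfrak P}$ has dimension $\nu-\dim A/\mathfrak p$, so $\omega^i(A)_{\mathfrak p}=\operatorname{Ext}^{\nu-i}_{\Lambda_{\mathfrak P}}(A_{\mathfrak p},\Lambda_{\mathfrak P})=\omega^j(A_{\mathfrak p})$ with $j=i-\dim A/\mathfrak p$. Hence $H^j_{\mathfrak pA_{\mathfrak p}}(A_{\mathfrak p})\ne0$. If $\dim A_{\mathfrak p}\le1$, then $A_{\mathfrak p}$ is Cohen--Macaulay, so $j=\dim A_{\mathfrak p}$ and $i=\dim A_{\mathfrak p}+\dim A/\mathfrak p$. Choose a minimal prime $P\subseteq\mathfrak p$ with $\operatorname{ht}(\mathfrak p/P)=\dim A_{\mathfrak p}$; then $i=\dim A/P=s$ by (a), a contradiction. So $\dim A_{\mathfrak p}\ge2$, whence $j\ge\operatorname{depth}A_{\mathfrak p}\ge2$ and $\dim A/\mathfrak p\le i-2$.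
\end{proof}

\begin{lemma}\label{lem:sigma}
Let $(A,\mathfrak n)$ be a quotient of a regular local ring, of dimension $s\ge2$, satisfying $(\sigma)$. Let $y\in\mathfrak n$ satisfy $\dim A/yA=s-1$ and lie in no prime $\mathfrak p\ne\mathfrak n$ of the finite set $\operatorname{Ass}(A)\cup\bigcup_{i<s}\operatorname{Ass}(\omega^i(A))$. Then $0:_Ay$ has finite length and $A/yA$ satisfies $(\sigma)$.
\end{lemma}

\begin{proof}
Let $M$ be $A$ or $\omega^i(A)$ with $i<s$. An associated prime of $0:_My$ is associated to $M$ and contains $y$, so it equals $\mathfrak n$. Thus $0:_My$ has finite length. If $\dim M\ge1$, then $y$ avoids the primes of maximal dimension in the support of $M$, which are associated primes; so $\dim M/yM\le\max(0,\dim M-1)$ in all cases.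

Let $L=0:_Ay$. Since $\operatorname{depth}\Lambda=\nu$ and $L$ has finite length, $\operatorname{Ext}^l_\Lambda(L,\Lambda)=0$ for $l<\nu$. So $A\to A/L$ induces isomorphisms $\operatorname{Ext}^l_\Lambda(A/L,\Lambda)\cong\operatorname{Ext}^l_\Lambda(A,\Lambda)$ for $l\le\nu-1$. As in Lemma~\ref{lem:lift}(a), the long exact sequence of $0\to A/L\xrightarrow{y}A\to A/yA\to0$ then reads $\omega^{i+1}(A)\xrightarrow{y}\omega^{i+1}(A)\to\omega^i(A/yA)\to\omega^i(A)\xrightarrow{y}\omega^i(A)$ for $i\ge1$, that is,
\[
0\to\omega^{i+1}(A)/y\,\omega^{i+1}(A)\to\omega^i(A/yA)\to0:_{\omega^i(A)}y\to0 .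
\]
For $1\le i<s-1$ the right term has finite length, and since $\dim\omega^{i+1}(A)\le\max(0,i-1)$, the left term has dimension at most $\max(0,i-2)$. Finally $\omega^0(A/yA)$ has finite length because $H^0(A/yA)$ does.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

It remains to prove Proposition~\ref{prop:high}. Let $d\ge3$.

\subsection*{Step 1: infinite residue field and complete $B$}
Let $\tau$ be an indeterminate and $R'=R[\tau]_{\mathfrak mR[\tau]}$. It is faithfully flat over $R$, its maximal ideal is $\mathfrak mR'$, and its residue field is infinite. If $R$ is a quotient of the regular local ring $(\Lambda,\mathfrak l)$, then $R'$ is a quotient of the regular local ring $\Lambda[\tau]_{\mathfrak l\Lambda[\tau]}$. The fibers of $R\to R'$ are localizations of polynomial rings over fields, hence regular, so $R'$ satisfies $(S_2)$ by \cite[Theorem~23.9]{Mat}. Tensoring with $R'$ preserves lengths, since it is exact and takes $R/\mathfrak m$ to $R'/\mathfrak mR'$; in particular $\ell(R'/Q^nR')=\ell(R/Q^n)$, so $\dim R'=d$ and $QR'$ is a parameter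 ideal. Put $B'=B\otimes_RR'$. By faithful flatness $x_1,\dots,x_d$ is $B'$-regular. Tensoring $0\to R/I_n\to B/Q^nB$ with $R'$ shows that the preimage of $Q^nB'$ in $R'$ is $I_nR'$. So the hypotheses of Theorem~\ref{thm:A} hold for $R'\to B'$, with the same $e_0$ and $e_1$. If $R'$ is Cohen--Macaulay, then $x_1,\dots,x_d$ is $R'$-regular, hence $R$-regular by faithful flatness, and $R$ is Cohen--Macaulay. We may thus assume that $R/\mathfrak m$ is infinite.

Next replace $B$ by its $Q$-adic completion. By Lemma~\ref{lem:hat} this changes neither the ideals $I_n$ nor $\operatorname{gr}_Q(B)$. So we may assume that $B$ is complete and quasi-regular. Then $(R,Q,\varphi,(I_n))$ is admissible: the map $I_n/I_{n+1}\to Q^nB/Q^{n+1}B$ is injective for every $n$ by the definition of $I_{n+1}$.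

\subsection*{Step 2: descent to dimension two}
Put $R_d=R$, $B_d=B$, $\varphi_d=\varphi$ and $J^{(d)}=(I_n)$. For $j=d,d-1,\dots,2$ we construct admissible data $(R_j,QR_j,\varphi_j\colon R_j\to B_j,J^{(j)})$ with $\dim R_j=j$ such that $R_j$ satisfies $(\sigma)$ and $e_0(J^{(j)})=e_0$, $e_1(J^{(j)})=e_1$. For $j=d$ this holds by Step~1 and Lemma~\ref{lem:S2}(b).

Suppose the data are given for some $j\ge3$. A prime $\mathfrak p\ne\mathfrak mR_j$ of $R_j$ does not contain the $\mathfrak mR_j$-primary ideal $QR_j$, so by Nakayama's lemma the image of $\mathfrak p\cap QR_j$ in $QR_j/\mathfrak mQR_j$ is a proper subspace. A vector space over an infinite field is not a finite union of proper subspaces. Hence there is $y_j\in QR_j$ to which both Lemma~\ref{lem:cut} and Lemma~\ref{lem:sigma} apply. Put $R_{j-1}=R_j/y_jR_j$, $B_{j-1}=B_j/y_jB_j$, $J^{(j-1)}_n=J^{(j)}_nR_{j-1}$. These data are admissible, $R_{j-1}$ satisfies $(\sigma)$, and $0:_{R_j}y_j$ has finite length. By \eqref{eq:diff} and the identity $\binom{n+i}{i}-\binom{n-1+i}{i}=\binom{n+i-1}{i-1}$,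
\[
\ell\big(R_{j-1}/J^{(j-1)}_{n+1}\big)=e_0\binom{n+j-1}{j-1}-e_1\binom{n+j-2}{j-2}+\cdots+c\qquad(n\gg0).
\]
Since $j-2\ge1$, the constant $c$ does not affect the first two coefficients.

\subsection*{Step 3: the inequality}
By $(\sigma)$, $H^1(R_2)$ has finite length. By Lemma~\ref{lem:complete}, any two generators of $QR_2$ form a $B_2$-regular sequence, and by Lemma~\ref{lem:stable}, $e(Q,R_2)=e_0$. Let $\kappa$ be as in Lemma~\ref{lem:dimtwo} for $\varphi_2$. That lemma and Lemma~\ref{lem:bounded} give, for $n\gg0$,
\[
e_0\tbinom{n+2}2-e_1(n+1)+e_2(J^{(2)})=\ell\big(R_2/J^{(2)}_{n+1}\big)\le e_0\tbinom{n+2}2-\kappa(n+1)+c'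
\]
with a constant $c'$. Hence $e_1\ge\kappa\ge0$.

\subsection*{Step 4: ascent}
Let $e_1=0$. Then $\kappa=0$, and $H^2(R_2)\to H^2(B_2)$ is injective. We show by induction on $j$, for $3\le j\le d$, that
\begin{equation}\label{eq:claim}
H^i(R_j)=0\qquad\text{for }2\le i<j .
\end{equation}
For $j=3$, the module $H^2(R_3)$ has finite length by $(\sigma)$ and $H^2(B_3)=0$ by Lemma~\ref{lem:complete}, so Lemma~\ref{lem:lift}(b) with $y=y_3$ gives $H^2(R_3)=0$. Assume \eqref{eq:claim} for some $j$ with $3\le j<d$, and use Lemma~\ref{lem:lift}(a) with $A=R_{j+1}$, $y=y_{j+1}$, $A/yA=R_j$. If $3\le i\le j$, then $H^{i-1}(R_j)=0$, so $y$ is injective on $H^i(R_{j+1})$, which vanishes by the torsion argument. If $i=2$, then $H^2(R_j)=0$ shows that $y$ is surjective on $H^2(R_{j+1})$. This module has finite length by $(\sigma)$, so it vanishes by Nakayama's lemma.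

For $j=d$ we get $H^i(R)=0$ for $2\le i<d$, and $H^0(R)=H^1(R)=0$ because $\operatorname{depth}R\ge2$ by $(S_2)$. So $R$ is Cohen--Macaulay. This proves Proposition~\ref{prop:high}, and with it Theorem~\ref{thm:A}. \qed

\begin{remark}[the hypotheses of Theorem~\ref{thm:A}]\label{rem:hyp}
Finiteness over $R[Qt]$ makes $(I_n)$ stable; for $\varphi=0$ we have $I_n=R$ for all $n$, and even $e_0=e(Q,R)$ fails. The presentation of $R$ as a quotient of a regular ring is used in Section~\ref{sec:sigma}. Condition $(S_2)$ is used twice, and both uses are necessary for the argument.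

First, the proof says nothing about $H^0$ and $H^1$, which are removed by the ideal transform. In Example~\ref{ex:planes} with $B=S$, all hypotheses except $(S_2)$ hold, $I_n=\mathfrak m^n$ and $e_1=0$, but $0\to R\to S\to k\to0$ gives $H^1(R)\cong k$.

Second, depth two at the maximal ideal does not give $H^2$ finite length. With $R\subseteq S$ and $a,b$ as in that example, let $R_1=R[[z]]$, $B=S[[z]]$ and $Q_1=(a,b,z)$. Then $B/R_1\cong k[[z]]$ and $B$ is a finite Cohen--Macaulay $R_1$-module of dimension $3$ with $\ell(B/Q_1B)=2$. So $\ell(R_1/I_{n+1})=2\binom{n+3}{3}-\ell(k[[z]]/z^{n+1})=2\binom{n+3}3-(n+1)$ and $e_1=0$. Here $H^0(R_1)=H^1(R_1)=0$, while $H^2(R_1)\cong H^1(k[[z]])=k((z))/k[[z]]$ is nonzero and $z$ acts on it surjectively. Nakayama's lemma in Lemma~\ref{lem:lift}(b) is the step that fails.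
\end{remark}

\section{Tight closure of powers of a parameter ideal}\label{sec:tc}

All rings in this section have characteristic $p>0$. For a domain $A$, let $A^+$ be the integral closure of $A$ in an algebraic closure of its fraction field. The integral closure $\overline I$ of an ideal $I$ consists of the elements $x$ satisfying an equation $x^r+a_1x^{r-1}+\cdots+a_r=0$ with $a_i\in I^i$. We use the following results.
\begin{itemize}
\item[(T1)] $x\in I^*$ if and only if the image of $x$ lies in $(I\,R/P)^*$ for every minimal prime $P$ of $R$ \cite{HH90}.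
\item[(T2)] If $A\subseteq A'$ is a module-finite extension of Noetherian domains, then $IA'\cap A\subseteq I^*$ for every ideal $I$ of $A$ \cite{HH90}.
\item[(T3)] $I^*\subseteq\overline I$ \cite{HH90}.
\item[(T4)] If $A$ is an excellent local domain, then every system of parameters of $A$ is a regular sequence on $A^+$ \cite{HH92}.
\item[(T5)] If $A$ is an excellent local domain, then $\mathfrak q^*=\mathfrak qA^+\cap A$ for every parameter ideal $\mathfrak q$ \cite{Smi}.
\item[(T6)] A reduced excellent local ring $R$ has a completely stable test element. In particular there is $c\in R^\circ$ such that, for every ideal $\mathfrak a$ of $\widehat R$ and every $x\in\mathfrak a^*$, we have $cx^q\in\mathfrak a^{[q]}$ for all $q=p^e$ \cite[\S6]{HH94a}.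
\item[(T7)] If $R$ is a complete reduced local ring and $Q$ a parameter ideal, then there is $k$ with $\overline{Q^n}\subseteq Q^{n-k}$ for all $n\ge k$ \cite{Rees}.
\end{itemize}
Complete local rings are excellent, and we apply (T4) and (T5) only to complete domains. Excellence of $R$ itself is used only through (T6), to pass to the completion.

\begin{lemma}\label{lem:completion-tc}
Let $(R,\mathfrak m)$ be an excellent local ring of dimension $d\ge1$ with $\widehat R$ reduced.
\begin{enumerate}
\item[(a)] If $I$ is $\mathfrak m$-primary, then $(I\widehat R)^*=I^*\widehat R$.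
\item[(b)] If $Q$ is a parameter ideal of $\widehat R$, then $\bigoplus_n(Q^n)^*t^n$ is a finite $\widehat R[Qt]$-module.
\item[(c)] If $Q$ is a parameter ideal of $R$, then $\ell(R/(Q^{n+1})^*)$ is a polynomial of degree $d$ for $n\gg0$, $e_0^*(Q)=e(Q,R)$, and $e_i^*(Q)=e_i^*(Q\widehat R)$ for all $i$.
\item[(d)] If $\widehat R$ is $F$-rational, then so is $R$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By going down for the flat map $R\to\widehat R$, minimal primes of $\widehat R$ contract to minimal primes of $R$. So $R^\circ\subseteq\widehat R^\circ$ and $I^*\widehat R\subseteq(I\widehat R)^*$. Conversely, $R\to\widehat R/I\widehat R$ is surjective, so every ideal $\mathfrak a\supseteq I\widehat R$ of $\widehat R$ equals $(\mathfrak a\cap R)\widehat R$. It therefore suffices to show that $x\in R\cap(I\widehat R)^*$ lies in $I^*$. The ring $R\subseteq\widehat R$ is reduced, and with $c$ as in (T6) we have $cx^q\in I^{[q]}\widehat R\cap R=I^{[q]}$ for all $q$, by faithful flatness.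

(b) If $cz^q\in(Q^n)^{[q]}$ and $y\in Q$, then $c(yz)^q\in(Q^{n+1})^{[q]}$. So $\bigoplus(Q^n)^*t^n$ is an $\widehat R[Qt]$-submodule of $\widehat R[t]$. By (T3) and (T7) it is contained in the submodule generated by $1,t,\dots,t^k$, and $\widehat R[Qt]$ is Noetherian.

(c) By (a), $\ell(R/(Q^{n+1})^*)=\ell(\widehat R/(Q^{n+1}\widehat R)^*)$. Apply (b) and Lemma~\ref{lem:stable} over $\widehat R$, and use $e(Q\widehat R,\widehat R)=e(Q,R)$.

(d) For a parameter ideal $Q$ of $R$ we have $Q^*\subseteq(Q\widehat R)^*\cap R=Q\widehat R\cap R=Q$.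
\end{proof}

To apply Theorem~\ref{thm:A} we must express $(Q^n)^*$ as a contraction for every $n$, whereas (T5) concerns parameter ideals only. The way around is that $Q^n$ behaves like an intersection of parameter ideals, as in $(x,y)^2=(x,y^2)\cap(x^2,y)$ in $k[[x,y]]$.

\begin{lemma}\label{lem:intersection}
Let $A$ be a local ring of dimension $d\ge1$, $Q=(x_1,\dots,x_d)$ a parameter ideal, and $M$ an $A$-module on which every system of parameters is a regular sequence. For $a\in\mathbb Z_{\ge1}^d$ let $Q_a=(x_1^{a_1},\dots,x_d^{a_d})$. Then, for $n\ge1$, we have $Q^n\subseteq Q_a$ whenever $|a|=n+d-1$, and $Q^nM=\bigcap_{|a|=n+d-1}Q_aM$.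
\end{lemma}

\begin{proof}
A monomial $x^b$ with $b_i\le a_i-1$ for all $i$ has degree at most $|a|-d=n-1$. So every monomial of degree $n$ is divisible by some $x_i^{a_i}$, and $Q^n\subseteq Q_a$.

Let $z$ lie in the intersection. We show that $z\in Q^mM$ implies $z\in Q^{m+1}M$ for $0\le m<n$. Write $z=\sum_{|b|=m}x^bz_b$ with $z_b\in M$, and fix $b$. Since $\sum(b_i+1)=m+d\le n+d-1$, there is $a$ with $a_i\ge b_i+1$ for all $i$ and $|a|=n+d-1$. Put $w=\prod_ix_i^{a_i-1-b_i}$. If $b'\ne b$ and $|b'|=m$, then $b_i'\ge b_i+1$ for some $i$, so $x_i^{a_i}$ divides $wx^{b'}$ and $wx^{b'}\in Q_a$. Since $wz\in Q_aM$ as well, $\prod_ix_i^{a_i-1}\cdot z_b=wx^bz_b\in Q_aM$. By Lemma~\ref{lem:colon}, $z_b\in QM$. This holds for every $b$, so $z\in Q^{m+1}M$.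
\end{proof}

\begin{proposition}\label{prop:plus}
Let $R$ be a complete, reduced, equidimensional local ring of dimension $d\ge1$, and let $B=\prod_P(R/P)^+\supseteq R$, the product over the minimal primes $P$ of $R$. Every system of parameters of $R$ is $B$-regular, and $(Q^n)^*=Q^nB\cap R$ for every parameter ideal $Q$ and every $n\ge1$.
\end{proposition}

\begin{proof}
The map $R\to B$ is injective because $R$ is reduced. By equidimensionality, a system of parameters of $R$ maps to a system of parameters of each $R/P$, so (T4) gives regularity on each factor and hence on the finite product $B$. Note that $Q^nB=\prod_PQ^n(R/P)^+$.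

Let $x\in Q^nB\cap R$. Fix $P$ and put $A=R/P$. The image of $x$ is a combination of generators of $Q^nA$ with finitely many coefficients in $A^+$. These generate a module-finite extension domain $A'$ of $A$, and the image of $x$ lies in $Q^nA'\cap A\subseteq(Q^nA)^*$ by (T2). By (T1), $x\in(Q^n)^*$.

Conversely, let $x\in(Q^n)^*$ with image $z$ in $A=R/P$. For $|a|=n+d-1$ we have $z\in(Q^nA)^*\subseteq(Q_aA)^*\subseteq Q_aA^+$ by (T1), Lemma~\ref{lem:intersection} and (T5). By (T4), Lemma~\ref{lem:intersection} applies to $M=A^+$ and gives $z\in Q^nA^+$. This holds for every $P$, so $x\in Q^nB$.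
\end{proof}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:noS2}}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The ring $\widehat R$ is a quotient of a regular local ring and satisfies $(S_2)$, so it is equidimensional by Lemma~\ref{lem:S2}(a). Let $B$ be the algebra of Proposition~\ref{prop:plus} for $\widehat R$. The implication (ii)$\Rightarrow$(i) is trivial.

(i)$\Rightarrow$(iii). Let $e_1^*(Q)=0$. By Proposition~\ref{prop:plus} and Lemma~\ref{lem:completion-tc}(b), Theorem~\ref{thm:A} applies to the inclusion $\widehat R\subseteq B$ and the ideal $Q\widehat R$, with $I_n=(Q^n\widehat R)^*$. Its coefficient $e_1$ is $e_1^*(Q\widehat R)$, which is zero by Lemma~\ref{lem:completion-tc}(c). Hence $Q'B\cap\widehat R=Q'$ for every parameter ideal $Q'$ of $\widehat R$. By Proposition~\ref{prop:plus} with $n=1$ this says $Q'^*=Q'$. So $\widehat R$ is $F$-rational, and so is $R$ by Lemma~\ref{lem:completion-tc}(d).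

(iii)$\Rightarrow$(ii). Let $R$ be $F$-rational and $Q=(x_1,\dots,x_d)$ a parameter ideal. For $a\in\mathbb Z^d_{\ge1}$ the parameter ideal $Q_a=(x_1^{a_1},\dots,x_d^{a_d})$ of $R$ is tightly closed, so Proposition~\ref{prop:plus} and Lemma~\ref{lem:completion-tc}(a) give
\begin{equation}\label{eq:pure}
Q_aB\cap\widehat R=(Q_a\widehat R)^*=Q_a^*\widehat R=Q_a\widehat R .
\end{equation}
We deduce that $\widehat R$ is Cohen--Macaulay. Let $x_{i+1}z\in(x_1,\dots,x_i)\widehat R$ with $z\in\widehat R$ and $0\le i<d$. Since $x_1,\dots,x_d$ is $B$-regular, $z\in(x_1,\dots,x_i)B$. By \eqref{eq:pure}, $z\in(x_1,\dots,x_i,x_{i+1}^N,\dots,x_d^N)\widehat R$ for all $N$, and Krull's intersection theorem gives $z\in(x_1,\dots,x_i)\widehat R$. So $x_1,\dots,x_d$ is $\widehat R$-regular. By \eqref{eq:pure} with $a=(1,\dots,1)$ the map $\widehat R/Q\widehat R\to B/QB$ is injective, and $B$ is quasi-regular, so Lemma~\ref{lem:count}(b) gives $(Q^n\widehat R)^*=Q^nB\cap\widehat R=Q^n\widehat R$. By \eqref{eq:CMlength} and Lemma~\ref{lem:completion-tc}(c), $e_1^*(Q)=0$.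
\end{proof}

For Theorem~\ref{thm:noS2} we compare $\widehat R$ with its $S_2$-ification, as in Example~\ref{ex:planes}.

\begin{proof}[Proof of Theorem~\ref{thm:noS2}]
Put $A=\widehat R$, let $P$ range over the minimal primes of $A$, and let $\mathcal K=\prod_P\operatorname{Frac}(A/P)$ be the total ring of fractions. Let $S=\{f\in\mathcal K:\operatorname{ht}(A:_Af)\ge2\}$.

\emph{Structure of $S$.} By \cite[\S2]{HH94b}, since $A$ is complete, reduced and equidimensional, $S$ is a module-finite extension ring of $A$ satisfying $(S_2)$. If $f_1,\dots,f_r$ generate $S$ as an $A$-module, then $\mathfrak a=\bigcap_i(A:_Af_i)$ has height at least $2$ and kills $S/A$. So $\dim S/A\le d-2$, and $S=A$ if $d=1$. Being module-finite over a complete local ring, $S$ is a finite product $\prod_jS_j$ of complete local rings, each reduced, satisfying $(S_2)$, and with maximal ideal lying over that of $A$. Inverting the nonzerodivisors of $A$ turns $S$ into $\mathcal K$, and these elements lie in no minimal prime of $S$. So the minimal primes of $S$ are the kernels $\tilde P$ of the projections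 $S\to\operatorname{Frac}(A/P)$. The ring $S/\tilde P$ lies between $A/P$ and $\operatorname{Frac}(A/P)$ and is integral over $A/P$. Therefore $\dim S/\tilde P=d$ and $(S/\tilde P)^+=(A/P)^+$. Each $S/\tilde P$ is a quotient of exactly one factor $S_j$. It follows that each $S_j$ is equidimensional of dimension $d$, and that $S\subseteq B=\prod_P(A/P)^+=\prod_jB_j$, where $B_j$ is the algebra of Proposition~\ref{prop:plus} for $S_j$.

\emph{Comparison of coefficients.} Let $\mathfrak q$ be a parameter ideal of $A$. Then $S_j/\mathfrak qS_j$ is nonzero of finite length and $\mathfrak qS_j$ has $d$ generators, so $\mathfrak qS_j$ is a parameter ideal of $S_j$. Let $N_n=\mathfrak q^nB\cap S$. By Proposition~\ref{prop:plus}, applied to the $S_j$ and to $A$, we have $N_n=\prod_j(\mathfrak q^nS_j)^*$ and $N_n\cap A=(\mathfrak q^n)^*$. Let $\rho_j$ be the degree of the residue field of $S_j$ over that of $A$, so that $\ell_A=\rho_j\ell_{S_j}$ on $S_j$-modules. The exact sequence $0\to A/(N_{n+1}\cap A)\to S/N_{n+1}\to S/(A+N_{n+1})\to0$ and the inclusion $\mathfrak q^{n+1}S\subseteq N_{n+1}$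 give
\[
0\le\sum_j\rho_j\,\ell_{S_j}\big(S_j/(\mathfrak q^{n+1}S_j)^*\big)-\ell_A\big(A/(\mathfrak q^{n+1})^*\big)\le\ell_A\big((S/A)/\mathfrak q^{n+1}(S/A)\big).
\]
The right side is $O(n^{d-2})$ if $d\ge2$ and zero if $d=1$. Comparing the terms of degrees $d$ and $d-1$ we obtain
\[
e_1^*(\mathfrak q)=\sum_j\rho_j\,e_1^*(\mathfrak qS_j).
\]
By Theorem~\ref{thm:A} for $S_j\subseteq B_j$, which applies by Proposition~\ref{prop:plus} and Lemma~\ref{lem:completion-tc}(b), each $e_1^*(\mathfrak qS_j)$ is nonnegative. So $e_1^*(\mathfrak q)\ge0$, with equality if and only if $e_1^*(\mathfrak qS_j)=0$ for all $j$. By Theorem~\ref{thm:main} for the complete rings $S_j$, this happens if and only if all $S_j$ are $F$-rational. For a parameter ideal $Q$ of $R$ take $\mathfrak q=QA$ and use $e_1^*(Q)=e_1^*(QA)$. Then $e_1^*(Q)\ge0$, and $e_1^*(Q)=0$ is equivalent to (iii), which does not involve $Q$. Hence (i), (ii) and (iii) are equivalent.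

(iii)$\Rightarrow$(iv). $F$-rational local rings are normal \cite[Theorem~4.2]{HH94a}. (Our definition of $F$-rationality also covers ideals generated by part of a system of parameters: $(x_1,\dots,x_i)^*$ lies in the tightly closed ideal $(x_1,\dots,x_i,x_{i+1}^N,\dots,x_d^N)$ for all $N$, hence in $(x_1,\dots,x_i)$.) So $S$ is a product of normal domains with total ring of fractions $\mathcal K$, and it is integral over $A$. Thus $S$ is the normalization of $A$, and its local factors are $F$-rational. If $\mathfrak p$ is a prime of $A$ of height at most $1$, then $\mathfrak a\not\subseteq\mathfrak p$, so $A_{\mathfrak p}=S_{\mathfrak p}$ is a normal local ring of dimension at most $1$, hence regular.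

(iv)$\Rightarrow$(iii). We show that the normalization equals $S$. It contains $S$, which is integral over $A$. Let $f\in\mathcal K$ be integral over $A$ and let $\mathfrak p$ be a prime of height at most $1$. Then $A_{\mathfrak p}$ is regular, hence a normal domain, with fraction field $\mathcal K_{\mathfrak p}$. The image of $f$ in $\mathcal K_{\mathfrak p}$ is integral over $A_{\mathfrak p}$, so it equals $g/h$ with $g\in A$, $h\in A\setminus\mathfrak p$. This means $h'(hf-g)=0$ for some $h'\in A\setminus\mathfrak p$, and $hh'\in(A:_Af)\setminus\mathfrak p$. So no prime of height at most $1$ contains $A:_Af$, and $f\in S$. The local factors of $S$ are therefore those of the normalization, and they are $F$-rational.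
\end{proof}

\begin{thebibliography}{9}

\bibitem{BS}
Brodmann and Sharp, \emph{Local Cohomology}.

\bibitem{HH90}
Hochster and Huneke, J. Amer. Math. Soc. \textbf{3} (1990).

\bibitem{HH92}
Hochster and Huneke, Ann. of Math. \textbf{135} (1992).

\bibitem{HH94a}
Hochster and Huneke, Trans. Amer. Math. Soc. \textbf{346} (1994).

\bibitem{HH94b}
Hochster and Huneke, \emph{Indecomposable canonical modules and connectedness}, Contemp. Math. \textbf{159} (1994).

\bibitem{HLQ}
Duong Thi Huong, Nguyen Tuan Long, Pham Hung Quy, \emph{The vanishing of the first tight Hilbert coefficient for Buchsbaum rings}, arXiv:2401.06756 (2024).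

\bibitem{Mat}
Matsumura, \emph{Commutative Ring Theory}.

\bibitem{Rees}
Rees, 1961.

\bibitem{Smi}
K. Smith, Invent. Math. \textbf{115} (1994).

\end{thebibliography}
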